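# The tetrahedron weight of a singular propagator and an exotic automorphism of the Schouten algebra

## 1. Scale-invariant propagators and vanishing weights

For $n\ge 2$ let $\mathfrak C_n=\mathfrak C_n(\mathbb C)$ be the space of configurations $(z_1,\dots,z_n)$ of $n$ distinct labelled points of $\mathbb C$ modulo common translations. It is an open subset of $\mathbb C^n/\mathbb C$, of real dimension $2n-2$, oriented by the complex structure. Write
$$z_{ij}=z_i-z_j=r_{ij}e^{\mathrm i\theta_{ij}},\qquad [n]=\{1,\dots,n\}.$$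
Let $\Gamma$ be a directed graph on $[n]$ with $2n-2$ ordered edges and no loops, and let $\omega$ be a closed $1$-form on $\mathfrak C_2$. For an edge $e=(a\to b)$ let $\omega_e=\omega_{ab}$ be the pullback of $\omega$ along $(z_1,\dots,z_n)\mapsto(z_a,z_b)$. The *weight* of $\Gamma$ is
$$C_\Gamma=\int_{\mathfrak C_n}\bigwedge_{e\in E(\Gamma)}\frac{\omega_e}{2\pi}.$$
The number of edges is the dimension of the space. Compactifying $\mathfrak C_n$ adds a set of measure zero, so we integrate over the open space; "converges" means "converges absolutely".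

The easiest choice is $\omega=d\theta$, the angle form.

**Proposition 1.1.** For $\omega=d\theta$ every $C_\Gamma$ with $n\ge2$ vanishes.

*Proof.* Let $E$ be the vector field on $\mathfrak C_n$ generating the scalings $z\mapsto tz$, $t>0$. It has no zeros. Angles do not change under scaling, so $\iota_E\,d\theta_e=0$ for every edge. Hence $\iota_E$ kills $\bigwedge_e d\theta_e$, a form of top degree. A top-degree form killed by a nonzero vector is zero, so the integrand vanishes at every point. $\square$

Now keep scale invariance but allow a radial part: $\omega=d\theta+c\,d\log r$ with $c\in\mathbb C$. The argument above breaks, since $\iota_E\omega=c$. The conclusion survives for a different reason. Put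
$$\alpha_{ij}=d\log z_{ij}=d\log r_{ij}+\mathrm i\,d\theta_{ij},\qquad a=\tfrac{c-\mathrm i}2,\quad b=\tfrac{c+\mathrm i}2 .\tag{1.1}$$
Then $a+b=c$ and $\mathrm i(a-b)=1$, so $d\theta+c\,d\log r=a\alpha+b\bar\alpha$; moreover $4ab=1+c^2$.

**Lemma 1.2.** Let $A$ be a complex vector space of dimension $d\ge1$, $\epsilon:A\to\mathbb C$ linear, and $\alpha_1,\dots,\alpha_{2d}\in A$ with $\epsilon(\alpha_i)=1$. Then for all $a,b\in\mathbb C$
$$\prod_{i=1}^{2d}(a\alpha_i+b\bar\alpha_i)=0\quad\text{in }\Lambda^{2d}(A\oplus\bar A).$$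

*Proof.* Expand. A term survives only if it takes exactly $d$ factors from $A$ and $d$ from $\bar A$. So the product equals $(ab)^d\,\Xi$, where $\Xi$ does not depend on $a,b$. Hence it is enough to find one pair with $ab\ne0$ for which the product is zero. Take $a=-\frac{\mathrm i}2$, $b=\frac{\mathrm i}2$; then $ab=\frac14$ and the factors are $(\alpha_i-\bar\alpha_i)/2\mathrm i$. The linear functional $(\epsilon,\bar\epsilon)$ on $A\oplus\bar A$, with $\bar\epsilon(\bar\alpha)=\overline{\epsilon(\alpha)}$, is nonzero and sends $\alpha_i-\bar\alpha_i$ to $1-1=0$. So all $2d$ factors lie in a space of dimension $2d-1$, and their product is $0$. Thus $\Xi=0$. $\square$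

**Proposition 1.3.** For $\omega=d\theta+c\,d\log r$ the form $\bigwedge_{e\in E(\Gamma)}\omega_e$ is zero at every point of $\mathfrak C_n$.

*Proof.* Apply Lemma 1.2 with $A$ the holomorphic cotangent space of $\mathbb C^n/\mathbb C$, $d=n-1$, the $2n-2$ covectors $\alpha_e$, and $\epsilon$ the evaluation on the holomorphic Euler field $\sum z_i\partial_{z_i}$: indeed $\epsilon(d\log z_{ij})=(z_i-z_j)/z_{ij}=1$. $\square$

For $c=-\mathrm i$ we have $b=0$ and $\omega=\frac1{\mathrm i}d\log z$. Then the statement is obvious: a product of $2n-2$ holomorphic $1$-forms in $n-1$ variables vanishes.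

When $c\neq0$ this propagator has a pole at infinity: with $\varrho=1/r$ it is $d\theta-c\,d\varrho/\varrho$. To remove the pole, bend the logarithm at scale $1$:
$$\ell(r)=\log\frac r{1+r},\qquad \omega=d\theta+c\,d\ell .$$
Since $\ell=-\log(1+\varrho)$, this is smooth at infinity, and near $r=0$ it still looks like $d\theta+c\,d\log r$. For $c=-\mathrm i$ it is
$$\omega=\frac1{\mathrm i}\,d\log\frac{z_1-z_2}{1+|z_1-z_2|}.\tag{1.2}$$

What changes? Scale invariance is gone, so nothing forces the integrands to vanish, and the poles at $r=0$ make even convergence unclear. The form (1.2) was proposed in S.A. Merkulov, "Operads, configuration spaces and quantization", arXiv:1005.3381 (2010), with the conjecture that its weights converge and define an automorphism of the Schouten algebra not homotopic to the identity. We prove this. The first nonzero weights turn out to be those of the tetrahedron, equal to $\zeta(3)/(8\pi^3\mathrm i)$.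

## 2. Admissible propagators, graph operators and the theorem

### 2.1 Propagators

The space $\mathfrak C_2$ is the open cylinder with coordinates $(r,\theta)$. Its compactification $\widehat{\mathfrak C}_2$ is the closed cylinder $S^1\times[0,+\infty]$, with smooth coordinates $(r,\theta)$ near the *collapsing circle* $r=0$ and $(\varrho,\theta)$, $\varrho=1/r$, near the circle at infinity.

**Definition 2.1.** A *propagator* is a closed complex-valued $1$-form $\omega$ on $\mathfrak C_2$ with integral $2\pi$ over each circle $r=\mathrm{const}$. It is *smooth* if it extends smoothly to the closed cylinder, and *singular* if it extends smoothly except for at most a simple polar singularity at the collapsing circle. Its *restriction* to a boundary circle is the limit, as $\varepsilon\to0$ resp. $\varepsilon\to\infty$, of its pullbacks to $\{r=\varepsilon\}$, viewed as forms on $S^1$. It is *admissible with residue $c\in\mathbb C$* if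
$$\omega=d\theta+c\,d\ell+dg,\tag{2.1}$$
with $g$ smooth on the closed cylinder and constant on each boundary circle.

The form (1.2) is admissible with $c=-\mathrm i$, $g=0$. The angle form has $c=0$, $g=0$.

**Lemma 2.2.** The admissible propagators are exactly the singular propagators whose restrictions to both boundary circles are $d\,\mathrm{Arg}$.

*Proof.* Let $\omega$ be singular with these restrictions. Near $r=0$ write $\omega=\frac1r(A\,dr+B\,d\theta)$ with $A,B$ smooth. The restriction condition says $B/r\to1$. So $B$ vanishes at $r=0$, $B/r$ is smooth, and it equals $1$ at $r=0$. Closedness reads $\partial_\theta A=r\,\partial_r(B/r)$, which vanishes at $r=0$; so $A(0,\theta)$ is a constant $c$. Then $(A-c)/r$ is smooth, and $\omega-d\theta-c\,d\ell$ is smooth on the closed cylinder, closed, of zero period, with zero restriction to both circles. Hence it is $dg$ with $g$ smooth and constant on each boundary circle. Conversely, a form (2.1) has at most a simple pole at $r=0$, and its restrictions are $d\theta$ because $d\ell$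 has no $d\theta$-part and $g$ is constant on the circles. $\square$

### 2.2 The Schouten algebra

Let $V$ be a finite-dimensional real graded vector space with linear coordinates $x^\alpha$. The algebra $\mathcal T_{poly}(V)$ is the (completed) graded-commutative algebra generated by the $x^\alpha$ and variables $\psi_\alpha=\partial/\partial x^\alpha$ of degree $1-|x^\alpha|$, tensored with $\mathbb C$. It carries the Schouten bracket
$$[\gamma_1,\gamma_2]=\gamma_1\overleftarrow\partial_{\psi_\alpha}\overrightarrow\partial_{x^\alpha}\gamma_2\pm\gamma_1\overleftarrow\partial_{x^\alpha}\overrightarrow\partial_{\psi_\alpha}\gamma_2$$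
with the usual signs, and becomes, suitably shifted, a graded Lie algebra: the *Schouten algebra*. For example, let $V=\mathbb R$ in degree $0$. With the sign $-$ in the second term, $[f\psi,g\psi]=(fg'-f'g)\psi$, the bracket of vector fields.

We realize brackets and graphs by operators. Regard $\gamma_1\otimes\dots\otimes\gamma_n$ as the function $\gamma_1(x^{(1)},\psi^{(1)})\cdots\gamma_n(x^{(n)},\psi^{(n)})$ of $n$ sets of variables. Let $m$ be the multiplication (set all variable sets equal), and
$$\Delta_{ab}=\sum_\alpha(-1)^{|\psi_\alpha|}\,\partial^{(a)}_{\psi_\alpha}\partial^{(b)}_{x^\alpha}\qquad\text{(left derivatives)}.$$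
Each $\Delta_{ab}$ has degree $-1$. Partial derivatives graded-commute, so the $\Delta_{ab}$ pairwise anticommute and square to zero, also for $a=b$. Put
$$Q(\gamma_1,\gamma_2)=m(\Delta_{12}+\Delta_{21})(\gamma_1\otimes\gamma_2),\qquad \Phi_\Gamma=m\circ\Delta_{e_1}\cdots\Delta_{e_N}$$
for a graph with ordered edges $e_1,\dots,e_N$. So an edge $a\to b$ applies $\partial_\psi$ at $a$ and $\partial_x$ at $b$. Example: $V=\mathbb R$ and one edge $1\to2$ give $\Phi_\Gamma(f\psi,g)=-fg'$.

**Sign check.** Its purpose is to see that $Q$ is the Schouten bracket. Use $\gamma\overleftarrow\partial_y=(-1)^{|y||\gamma|+|y|}\partial_y\gamma$ and $|x|+|\psi|=1$, so that $|x||\psi|$ is even. Moving derivatives past $\gamma_1$,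
$$(-1)^{|\psi|}\partial^{(1)}_\psi\partial^{(2)}_x(\gamma_1\gamma_2)=(-1)^{|\psi|+|x||\gamma_1|}(\partial_\psi\gamma_1)(\partial_x\gamma_2)=(-1)^{|\gamma_1|}(\gamma_1\overleftarrow\partial_\psi)(\partial_x\gamma_2),$$
$$(-1)^{|\psi|}\partial^{(2)}_\psi\partial^{(1)}_x(\gamma_1\gamma_2)=(-1)^{|\psi|+|\psi||\gamma_1|}(\partial_x\gamma_1)(\partial_\psi\gamma_2)=-(-1)^{|\gamma_1|}(\gamma_1\overleftarrow\partial_x)(\partial_\psi\gamma_2).$$
In the second line $\partial^{(2)}_\psi$ passes $\partial_x\gamma_1$, of degree $|\gamma_1|-|x|$, and $|\psi||x|$ is even. So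
$$Q(\gamma_1,\gamma_2)=(-1)^{|\gamma_1|}\big(\gamma_1\overleftarrow\partial_\psi\overrightarrow\partial_x\gamma_2-\gamma_1\overleftarrow\partial_x\overrightarrow\partial_\psi\gamma_2\big),$$
the Schouten bracket up to décalage.

### 2.3 Automorphisms and homotopies

$Q$ is graded symmetric and of degree $+1$ on $\mathcal T_{poly}[2]$. An $\mathcal L_\infty$-structure on the shifted algebra is a codifferential on the symmetric coalgebra $S(\mathcal T_{poly}[2])$; the shift is even, so Koszul signs are those of $\mathcal T_{poly}$.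

**Definition 2.3.** An *$\mathcal L_\infty$-endomorphism of the Schouten algebra* is a sequence of graded symmetric maps $F_n$ of degree $2-2n$ on $\mathcal T_{poly}$ such that for $n\ge2$
$$\sum_{i<j}\pm F_{n-1}(Q(\gamma_i,\gamma_j),\dots)=\sum_{\{A,B\}:\,A\sqcup B=[n]}\pm\, Q(F_A(\gamma_A),F_B(\gamma_B)),\tag{2.2}$$
with Koszul signs, $A,B\ne\emptyset$. If $F_1=\mathrm{Id}$ it is an *automorphism*.

With $F_1=\mathrm{Id}$ the relation $n=2$ is $Q(\gamma_1,\gamma_2)=Q(\gamma_1,\gamma_2)$. The relation $n=3$ says $\sum\pm F_2(Q(\gamma_i,\gamma_j),\gamma_k)=\sum\pm Q(F_2(\gamma_i,\gamma_j),\gamma_k)$.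

Given a propagator put $F_1=\mathrm{Id}$ and, for $n\ge2$,
$$F_n=\sum_{\Gamma\in\mathfrak G_{n,2n-2}}C_\Gamma\,\Phi_\Gamma,\tag{2.3}$$
where $\mathfrak G_{n,N}$ is the set of loopless directed graphs on $[n]$ with $N$ edges. An ordering of edges is fixed for each graph; reordering changes $C_\Gamma$ and $\Phi_\Gamma$ by the same sign. The degree $2-2n$ matches, since each edge lowers degree by $1$. A family $F^V$ given for all $V$ by the same graph sums with coefficients independent of $V$ is called *universal*.

**Definition 2.4.** A *homotopy* from $F^0$ to $F^1$ is an $\mathcal L_\infty$-morphism $F(t)+dt\,h(t)$ from $\mathcal T_{poly}$ to $\mathcal T_{poly}\otimes\Omega^\bullet([0,1])$ with $F(0)=F^0$, $F(1)=F^1$. It is *universal* if its components are graph sums with coefficients depending on $t$ (polynomially or smoothly) but not on $V$. An automorphism is *homotopy non-trivial* as a universal automorphism if no universal homotopy connects it with the identity.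

### 2.4 Statements

**Theorem A.** Let $\omega$ be admissible. Then all $C_\Gamma$ converge absolutely, and for every $V$ the resulting $F$ is an $\mathcal L_\infty$-automorphism of the Schouten algebra.

**Theorem B.** Let $\omega$ be admissible with residue $c$.

1. If $\omega$ is invariant under $z\mapsto-z$, then for the complete graph $K_4$ (any orientation, edges ordered $12,13,14,23,24,34$)
$$C_{K_4}=\frac{15\,\zeta(3)}{64\pi^3}\Big(c+\tfrac23c^3+\tfrac15c^5\Big)=\frac{\zeta(3)}{64\pi^3}\,c\,(3c^4+10c^2+15).$$
2. For all admissible $\omega$: if $c(3c^4+10c^2+15)\ne0$, then $F$ is homotopy non-trivial as a universal automorphism, even if graphs with loops are allowed in homotopies.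

For (1.2), $c=-\mathrm i$ and $C_{K_4}=\zeta(3)/(8\pi^3\mathrm i)=-\zeta(3)/(2\pi\mathrm i)^3\neq0$. So the conjecture is true in all three parts: convergence, the automorphism property, and homotopy non-triviality. Nothing is claimed about homotopy (non-)triviality at residues with $c(3c^4+10c^2+15)=0$, nor about how the homotopy class depends on $g$.

### 2.5 Two and three points by hand

*Two points.* A graph with a repeated directed edge has weight $0$, because $\omega_e\wedge\omega_e=0$. The only other graph in $\mathfrak G_{2,2}$ is $\{1\to2,\,2\to1\}$. Write $\omega=d\theta+df$, $f=c\ell+g$, and let $f^-(z)=f(-z)$. Then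
$$\omega_{12}\wedge\omega_{21}=d\theta\wedge d(f^--f)+d(f\,df^-).$$
The function $f^--f=g^--g$ is smooth and vanishes on both boundary circles, so the first term has integral zero (integrate over $r$ first). For the second use Stokes on $\varepsilon\le r\le1/\varepsilon$. On $r=\varepsilon$ we have $f=O(|\log\varepsilon|)$, and $df^-$ pulls back to $g^-_\theta\,d\theta=O(\varepsilon)\,d\theta$; on $r=1/\varepsilon$, $f$ is bounded and $df^-$ pulls back to $O(\varepsilon)\,d\theta$. Both boundary terms tend to $0$. So $F_2=0$ for every admissible $\omega$.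

*Three points, $\omega$ even in $z$.* Then $\omega_{ij}=\omega_{ji}$, so two edges on the same pair of vertices give weight $0$. Four edges on three pairs must repeat a pair; so $F_3=0$. For four points, six edges on six pairs without repetition form $K_4$. Hence for even $\omega$ the first weight that can be nonzero is that of the tetrahedron.

*Why size estimates cannot give convergence.* Suppose two edges between points $1,2$ carried forms with different residues $c,c'$. Near $r=0$ we would get
$$(d\theta+c\,d\log r)\wedge(d\theta+c'\,d\log r)=(c-c')\,d\log r\wedge d\theta ,$$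
whose integral diverges logarithmically unless $c=c'$. So convergence rests on a cancellation. Lemma 1.2 is that cancellation in general, and the work is to make it act at every collision of points.

## 3. The $\mathcal L_\infty$ relations inside an exterior algebra

The aim is to replace (2.2), for all $V$ at once, by one identity between weights.

**Definition 3.1.** $\mathsf G(S)$ is the exterior algebra on odd generators $e_{ab}$, $a\ne b\in S$, acting by $e_{ab}\mapsto\Delta_{ab}$. Put $D_{AB}=\sum_{a\in A,b\in B}(e_{ab}+e_{ba})$ and $D_{ij}=e_{ij}+e_{ji}$. Let $[n]/ij$ be the set with $i,j$ merged to one vertex $*$, and $\mathrm{sub}_{ij}:\mathsf G([n]/ij)\to\mathsf G([n])$ the algebra map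
$$e_{*b}\mapsto e_{ib}+e_{jb},\qquad e_{b*}\mapsto e_{bi}+e_{bj},\qquad e_{bb'}\mapsto e_{bb'} .$$

Suppose $F_n=m\circ\mathsf F_n$ with $\mathsf F_n\in\mathsf G([n])$ even and $S_n$-invariant, which makes $F_n$ graded symmetric. By the Leibniz rule $\partial_y\circ m=m\circ(\partial_y^{(i)}+\partial_y^{(j)})$, an operator on a merged vertex becomes the sum given by $\mathrm{sub}_{ij}$, respectively by $D_{AB}$. Therefore
$$F_{n-1}(Q(\gamma_i,\gamma_j),\dots)=\pm m\,\mathrm{sub}_{ij}(\mathsf F_{n-1})D_{ij}(\gamma_1\otimes\dots\otimes\gamma_n),\quad Q(F_A,F_B)=\pm m\,D_{AB}\mathsf F_A\mathsf F_B(\gamma_1\otimes\dots\otimes\gamma_n),$$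
where $\pm$ are the Koszul signs of (2.2): they come only from reordering the $\gamma$'s, because $\mathsf F_A,\mathsf F_B$ are even. As $\mathsf F_{n-1}$ is even it commutes with $D_{ij}$, so (2.2) follows from
$$\sum_{i<j}D_{ij}\,\mathrm{sub}_{ij}(\mathsf F_{n-1})=\sum_{\{A,B\}}D_{AB}\,\mathsf F_A\mathsf F_B .\tag{3.1}$$

**Generating form.** This collects all weights in one closed form. In $\Omega^\bullet(\mathfrak C_n)\otimes\mathsf G([n])$ (Koszul rule; forms written before $e$'s; $\int(\alpha e)=(\int\alpha)e$) put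
$$\Theta_n=\prod_{a\ne b}\Big(1+\frac1{2\pi}\omega_{ab}e_{ab}\Big),\qquad \mathsf F'_n=\int_{\mathfrak C_n}\Theta_n,\quad\mathsf F'_1=1 .$$
The factors are even, so they commute, and $d\Theta_n=0$. Since
$$\omega_{e_1}e_1\cdots\omega_{e_N}e_N=(-1)^{N(N-1)/2}\,\omega_{e_1}\cdots\omega_{e_N}\,e_1\cdots e_N ,$$
and $N(N-1)/2=(n-1)(2n-3)\equiv n-1$ modulo $2$ for $N=2n-2$, we get $\mathsf F'_n=(-1)^{n-1}\sum_\Gamma C_\Gamma e_\Gamma$, where $e_\Gamma=e_1\cdots e_N$. (Graphs with a repeated directed edge contribute $0$ on both sides.) If $\mathsf F_n$ is replaced by $(-1)^{n-1}\mathsf F_n$ for all $n$, the left side of (3.1) is multiplied by $(-1)^{n-2}$ and the right side by $(-1)^{|A|-1+|B|-1}=(-1)^{n-2}$. So it suffices to prove (3.1) for $\mathsf F'$. (For the same reason, reversing the order of operators in $\Phi_\Gamma$ is immaterial.) Invariance under $S_n$ holds because permutations permute the factors of $\Theta_n$ and preserve the complex orientation.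

The natural proof of (3.1) is Stokes' theorem for $d\Theta_n=0$ on the compactification $\widehat{\mathfrak C}_n$, reading off the boundary strata. For a singular propagator this stops at once: $\omega_e$ has a pole along every stratum where the endpoints of $e$ collide, so neither the integrals nor the boundary terms are given by continuity. We first need coordinates adapted to the poles.

## 4. Sectors, logarithmic frames and convergence

Put $\rho_S^2=\sum_{\{i,j\}\subset S}r_{ij}^2$ and $R=\rho_{[n]}$.

### 4.1 Sectors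

**Step 1: coordinates in which all poles become logarithmic.** Let $T$ be a spanning tree on $[n]$ with oriented, ordered edges $e_1,\dots,e_{n-1}$, and let $w_l$ be the difference of the endpoints of $e_l$. The $w_l$ are complex linear coordinates on $\mathbb C^n/\mathbb C$. Let $P_{ij}$ be the set of indices of edges on the $T$-path from $i$ to $j$, and $m(i,j)=\max P_{ij}$. For $0\le k\le n-1$ the *sector* $U=U_{T,<,k}$ is the set of configurations with

* $|w_p|\le r_{ij}$ whenever $p\in P_{ij}$;
* $|w_1|\le\dots\le|w_{n-1}|$;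
* $|w_k|\le1\le|w_{k+1}|$ (conditions with index $0$ or $n$ are void).

*The finitely many sectors cover $\mathfrak C_n$.* Given a configuration take $T$ of minimal total length. If $p\in P_{ij}$ and $r_{ij}<|w_p|$, delete $e_p$ and insert $ij$: this is again a spanning tree, and a shorter one, a contradiction. Then order the edges by length and choose $k$.

Sectors overlap, but on them we only make absolute-value estimates, and these may be summed over all sectors. On $U$, with $m=m(i,j)$,
$$|w_m|\le r_{ij}\le n|w_m| .\tag{4.1}$$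

On $U$ use the coordinates $\theta_l=\arg w_l$, $\sigma_l\in(0,1]$ for $l\le k$ and $\tau_l\in(0,1]$ for $l>k$, with
$$|w_l|=\sigma_l\sigma_{l+1}\cdots\sigma_k\ (l\le k),\qquad |w_l|^{-1}=\tau_{k+1}\cdots\tau_l\ (l>k).$$
For $p<m$ we have $w_p/w_m=M_{pm}e^{\mathrm i(\theta_p-\theta_m)}$, where $M_{pm}$ is the monomial $\sigma_p\cdots\sigma_{m-1}$ if $m\le k$; $\sigma_p\cdots\sigma_k\tau_{k+1}\cdots\tau_m$ if $p\le k<m$; $\tau_{p+1}\cdots\tau_m$ if $k<p$. Reading off:
$$\text{if }p\le l<m,\ l\le k,\text{ then }\sigma_l\mid M_{pm};\qquad\text{if }p>l,\text{ then }M_{pm}\text{ involves no }\sigma_q\text{ with }q\le l.\tag{4.2}$$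
Also $z_{ij}=\pm w_mu_{ij}$ with
$$u_{ij}=1+\sum_{p\in P_{ij},\,p<m}\pm\frac{w_p}{w_m},$$
which is smooth on the compact space $[0,1]^{n-1}\times(S^1)^{n-1}$. By (4.1), $|u_{ij}|\ge1$ on $U$, hence on its closure $\bar U$ there. Let $N=\{|u_{ij}|>\frac12\ \forall i,j\}$, a neighborhood of $\bar U$.

*Example ($n=3$).* Let $w_1=z_{12}$, $w_2=z_{23}$, $k=2$. Then $\sigma_1=|w_1|/|w_2|$, $\sigma_2=|w_2|$, $z_{13}=w_2u_{13}$ with $u_{13}=1+\sigma_1e^{\mathrm i(\theta_1-\theta_2)}$, and
$$\alpha_{13}=\frac{w_1}{z_{13}}\,d\log w_1+\frac{w_2}{z_{13}}\,d\log w_2 .$$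
The first sector condition $|w_2|\le r_{13}$ is essential. The conditions $|w_1|\le|w_2|\le1$ alone allow $\sigma_1=1$, $\theta_1-\theta_2=\pi$ in the closure, where $u_{13}=0$, points $1$ and $3$ collide, and the coefficients of $\alpha_{13}$ blow up. On the sector $|u_{13}|\ge1$, and they are bounded. At $\sigma_1=0$ we get $\alpha_{13}=d\log w_2$: from far away the close points $1,2$ are indistinguishable.

**Definition 4.1.** The *log frame* consists of $\lambda_l=d\log\sigma_l$ $(l\le k)$, $d\tau_l$ $(l>k)$ and all $d\theta_l$; $\mathrm{vol}$ is the product of its elements. A form is *log-smooth* if its coefficients in this frame are smooth on $N$ up to the boundary, and $|_{\sigma_l=0}$ means evaluating these coefficients at $\sigma_l=0$.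

**Step 2: splitting the cotangent space at a collision $\sigma_l=0$.** Let $l\le k$, and let $\sim_l$ be the equivalence relation on $[n]$ generated by $e_1,\dots,e_l$; so $i\sim_lj$ if and only if $m(i,j)\le l$. When $\sigma_l\to0$ the nontrivial classes are clusters, small compared with everything else. For a nontrivial class $B$ let
$$A_B=\mathrm{span}_{\mathbb C}\{d\log w_p:p\le l,\ e_p\subset B\},\qquad V_B=A_B\oplus\bar A_B .$$
The edges $e_p\subset B$, $p\le l$, form a spanning tree of $B$, so $\dim A_B=|B|-1$. Let $\epsilon_B:A_B\to\mathbb C$ be the functional $d\log w_p\mapsto1$. Let $E^{(l)}$ be the complex span of $\lambda_p$ $(l<p\le k)$, $d\theta_p$ $(p>l)$ and $d\tau_p$ $(p>k)$. Since $d\log w_p=\lambda_p+\dots+\lambda_k+\mathrm i\,d\theta_p$ for $p\le k$, a triangular change of basis gives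
$$\text{(complexified log cotangent space)}=\bigoplus_BV_B\oplus E^{(l)} .\tag{4.3}$$

### 4.2 Behavior of the propagator at a collision

**Lemma 4.2.** Let $\omega$ be admissible with residue $c$, and $a,b$ as in (1.1). Each $\omega_{ij}$ is log-smooth. Let $l\le k$.

(i) If $i\not\sim_lj$, then $\omega_{ij}|_{\sigma_l=0}\in E^{(l)}$. If moreover $m(i,j)\le k$, then also $\alpha_{ij}|_{\sigma_l=0}\in E^{(l)}$, and only $d\log w_p$ with $p>l$ occur in it.

(ii) If $i,j$ lie in a class $B$ of $\sim_l$, then $\omega_{ij}|_{\sigma_l=0}=a\alpha+b\bar\alpha$ with $\alpha=\alpha_{ij}|_{\sigma_l=0}\in A_B$ and $\epsilon_B(\alpha)=1$.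

(iii) If $i\sim_lj$ and $p\not\sim_li$, then $\omega_{ip}|_{\sigma_l=0}=\omega_{jp}|_{\sigma_l=0}$.

*Proof.* Let $m=m(i,j)$.

*Case $m\le k$.* From $z_{ij}=\sum_{p\in P_{ij}}\pm w_p$ we get $\alpha_{ij}=\sum_{p\in P_{ij}}\pm\frac{w_p}{z_{ij}}\,d\log w_p$. The coefficients equal $\pm(w_p/w_m)/u_{ij}$ up to a common sign, are smooth on $N$, and have sum $1$. Those with $p\le l<m$ vanish at $\sigma_l=0$ by (4.2). Next,
$$\omega_{ij}=a\alpha_{ij}+b\bar\alpha_{ij}+d\tilde g(r_{ij},\theta_{ij}),\qquad\tilde g=g-c\log(1+r),$$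
with $\tilde g$ smooth for $r\in[0,\infty)$ and constant at $r=0$. So $\tilde g_\theta$ is divisible by $r$, and $d\tilde g=r\tilde g_r\,d\log r+\tilde g_\theta\,d\theta$ is $r$ times a smooth combination of $d\log r,d\theta$. The functions $r_{ij}=\sigma_m\cdots\sigma_k|u_{ij}|$ and $\theta_{ij}$ (modulo $2\pi$) are smooth on $N$, and $d\log r_{ij},d\theta_{ij}$ are the real and imaginary parts of $\alpha_{ij}$. So $\omega_{ij}$ is log-smooth. If $l<m$, then $\alpha_{ij}|_{\sigma_l=0}$ involves only $d\log w_p$ with $l<p\le k$, which lie in $E^{(l)}$, as do their conjugates; this is (i). If $m\le l$, then $\sigma_l$ divides $r_{ij}$, so the correction $d\tilde g$ vanishes at $\sigma_l=0$. All $p\in P_{ij}$ satisfy $p\le l$, $e_p\subset B$, and the coefficient sum is $1$; this is (ii).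

*Case $m>k$* (so $i\not\sim_lj$). On $N$ the functions $\theta_{ij}=\theta_m+\arg(\pm u_{ij})$ (modulo $2\pi$) and $\varrho_{ij}=1/r_{ij}=\tau_{k+1}\cdots\tau_m/|u_{ij}|$ are smooth. Since $\omega_{ij}=d\theta_{ij}-c\,d\log(1+\varrho_{ij})+dg$ and $g$ is smooth in $(\varrho,\theta)$ on $\varrho\in[0,\infty)$, the form $\omega_{ij}$ is smooth, hence log-smooth ($d\sigma_l=\sigma_l\lambda_l$). For (i): in $du_{ij}$, a term $d(M_{pm}e^{\mathrm i(\theta_p-\theta_m)})$ with $p\le l$ has all log-frame coefficients divisible by $\sigma_l$, by (4.2); a term with $p>l$ lies in $E^{(l)}$, again by (4.2). Also $d\theta_m$ and all $d\tau_q$ lie in $E^{(l)}$. So $\omega_{ij}|_{\sigma_l=0}\in E^{(l)}$.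

(iii) $P_{ip}$ and $P_{jp}$ differ only by elements of $P_{ij}\subset\{1,\dots,l\}$. So they have the same maximum $m>l$, and $e_m$ is traversed in the same direction. Hence $u_{ip}-u_{jp}$ is a sum of terms $\pm M_{qm}e^{\mathrm i(\theta_q-\theta_m)}$ with $q\le l$. These terms and all log-frame coefficients of their differentials are divisible by $\sigma_l$. Since $\omega_{ip}$ and $\omega_{jp}$ are given by the same smooth formula in $w_m$ and $u_{ip}$, respectively $u_{jp}$, they agree at $\sigma_l=0$. $\square$

**Remark 4.3 (Hadamard).** Let $H$ be smooth on $N$ and $J\subset\{1,\dots,k\}$. Around $x\in\bar U$ take a small box in $N$; let $Z=\{l\in J:\sigma_l(x)=0\}$, so that $\sigma_l$ is bounded below on the box for $l\in J\setminus Z$. Let $P_l$ be restriction to $\sigma_l=0$. Then $(1-P_l)H=\sigma_l\int_0^1(\partial_{\sigma_l}H)|_{\sigma_l\to t\sigma_l}\,dt$. Hence $\prod_{l\in I}(1-P_l)H$ is $\prod_{l\in I}\sigma_l$ times a smooth function, for $I\subset Z$. If $H|_{\sigma_l=0}=0$ for all $l\in J$, then $H=\prod_{l\in Z}(1-P_l)H$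 on the box. As $\bar U$ is compact, finitely many boxes suffice, and $|H|\le C\prod_{l\in J}\sigma_l$ on $\bar U$.

### 4.3 Convergence

**Proposition 4.4.** For admissible $\omega$ and $\Gamma\in\mathfrak G_{n,2n-2}$ the form $\Omega_\Gamma=\bigwedge_e\omega_e$ is absolutely integrable on $\mathfrak C_n$.

*Proof.* On a sector $\Omega_\Gamma=G\,\mathrm{vol}$ with $G$ smooth on $N$. Boundedness of $G$ alone is useless: $\mathrm{vol}$ contains the factors $d\sigma_l/\sigma_l$. But let $l\le k$ and look at $\sigma_l=0$. By Lemma 4.2 each of the $2n-2$ covectors lies in one summand of (4.3). A product of $2n-2$ covectors in a space of that dimension can be nonzero only if each summand receives exactly as many as its dimension. So each $V_B$ would receive exactly $2\dim A_B$ of them, of the form in Lemma 4.2(ii), and the product of those is $0$ by Lemma 1.2. A nontrivial class exists since $l\ge1$. So $G|_{\sigma_l=0}=0$ for all $l\le k$, and $|G|\le C\prod_{l\le k}\sigma_l$ on $\bar U$ by Remark 4.3. Hence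
$$\int_U|\Omega_\Gamma|\le C\int\prod_{l\le k}d\sigma_l\prod_{l>k}d\tau_l\prod_ld\theta_l<\infty.\qquad\square$$

## 5. Homogeneous integrals that vanish

In the Stokes argument the unwanted boundary terms, collisions of at least three points, are integrals of scale-invariant propagators against a radial cutoff. They vanish by the next lemma.

Fix $\chi\in C^\infty(\mathbb R)$ equal to $0$ on $(-\infty,1]$ and to $1$ on $[2,\infty)$.

**Lemma 5.1.** Let $s\ge3$, let $e_1,\dots,e_{2s-3}$ be pairs of distinct elements of $[s]$, and $\omega^c_e=d\arg z_e+c\,d\log|z_e|$. Let $\rho:\mathfrak C_s\to(0,\infty)$ be smooth, rotation invariant and homogeneous of degree $1$, and let $\psi\in C^\infty(0,\infty)$ with $\psi'$ compactly supported. Then $d\psi(\rho)\wedge\prod_e\omega^c_e$ is absolutely integrable on $\mathfrak C_s$ with integral $0$.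

*Proof.*

**Step 1: reduce to $c$-free forms on a smaller space.** Let $pq=e_1$, $\theta=\arg z_{pq}$, $\xi=z/z_{pq}$, and let $M=\{\xi_p-\xi_q=1\}$ be the set of configurations modulo translations, rotations and scalings, $\dim_{\mathbb C}M=s-2$. Then $\mathfrak C_s\cong(0,\infty)_\rho\times S^1_\theta\times M$. Put $\tilde\omega_e=a\,d\log\xi_e+b\,d\log\bar\xi_e$ and $X=d\theta-c\,d\log\rho(\xi)$. From $\rho(z)=|z_{pq}|\rho(\xi)$,
$$\omega^c_{pq}=X+c\,d\log\rho,\qquad\omega^c_e=X+c\,d\log\rho+\tilde\omega_e .$$
Now $d\psi(\rho)\wedge d\log\rho=0$, so $c\,d\log\rho$ may be dropped everywhere; then the factor $X$ from $e_1$ kills $X$ in all other factors: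
$$d\psi(\rho)\wedge\prod_e\omega^c_e=d\psi(\rho)\wedge X\wedge\prod_{e\ne e_1}\tilde\omega_e=d\psi(\rho)\wedge d\theta\wedge\prod_{e\ne e_1}\tilde\omega_e .\tag{5.1}$$
The last equality holds because $d\log\rho(\xi)\wedge\prod\tilde\omega_e$ is a $(2s-3)$-form on $M$, and $\dim_{\mathbb R}M=2s-4$. By type, $\prod_{e\ne e_1}\tilde\omega_e=(ab)^{s-2}\Xi$ with $\Xi$ independent of $a,b$. The choice $a=b=\frac12$ gives $\tilde\omega_e=d\log|\xi_e|$, so
$$\prod_{e\ne e_1}\tilde\omega_e=(1+c^2)^{s-2}\prod_{e\ne e_1}d\log|\xi_e| .$$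
The factors in $\rho$ and $\theta$ have finite absolute integral. So it suffices to show that $\prod_{e\ne e_1}d\log|\xi_e|$ is absolutely integrable on $M$ with integral $0$.

**Step 2: show absolute integrability.** Cover $M$ by sectors as in Section 4: $T$, an ordering, $|w_p|\le r_{ij}$ for $p\in P_{ij}$, $|w_1|\le\dots\le|w_{s-1}|$, with coordinates $\sigma_l=|w_l|/|w_{l+1}|\in(0,1]$, $\varphi_l=\arg(w_l/w_{s-1})$, $l\le s-2$, log frame $d\log\sigma_l,d\varphi_l$, and $N$ as before. Put
$$\hat\alpha_{ij}=d\log\frac{z_{ij}}{w_{s-1}}=\sum_{p\in P_{ij}}\pm\frac{w_p}{z_{ij}}\,d\log\frac{w_p}{w_{s-1}},\qquad\hat\lambda_{ij}=\mathrm{Re}\,\hat\alpha_{ij},$$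
with smooth coefficients of sum $1$. For $l\le s-2$ choose a nontrivial class $B$ of $\sim_l$ and put $X_B=\sum_{p\le l,\,e_p\subset B}\partial_{\varphi_p}\neq0$. I claim
$$\hat\lambda_{ij}(X_B)|_{\sigma_l=0}=0\quad\text{for all }i,j .\tag{5.2}$$
Here $\hat\alpha_{ij}(X_B)$ is $\mathrm i$ times the sum of the coefficients with $p\le l$, $e_p\subset B$. If $i,j\in B$ this sum is $1$, and $\mathrm i$ has real part $0$. If $i,j$ lie in another class it is $0$. If $m(i,j)>l$, the coefficients with $p\le l$ vanish at $\sigma_l=0$.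

By (5.2), at $\sigma_l=0$ all $\hat\lambda_{ij}$ lie in a hyperplane of the $(2s-4)$-dimensional log cotangent space. So any product of $2s-4$ smooth linear combinations of the $\hat\lambda_{ij}$ has a coefficient vanishing at every $\sigma_l=0$, hence bounded by $C\prod_l\sigma_l$ on the closed sector. This applies to
$$d\log|\xi_e|=\hat\lambda_e-\hat\lambda_{pq},\qquad d\log\frac{\rho_S}R=\sum_{\{i,j\}\subset S}\frac{r_{ij}^2}{\rho_S^2}\hat\lambda_{ij}-\sum_{i<j}\frac{r_{ij}^2}{R^2}\hat\lambda_{ij} .$$
The coefficients in the second form are smooth on $N$: divide numerator and denominator by $|w_m|^2$ with $m=\max_{i,j\in S}m(i,j)$; the denominator is then at least $|u_{ij}|^2\ge\frac14$ for a pair with $m(i,j)=m$. In particular $\prod_{e\ne e_1}d\log|\xi_e|$ is absolutely integrable.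

**Step 3: show that the integral is zero.** The form is exact, so cut off and use Stokes. Let
$$h=\log|\xi_{e_2}|,\qquad\eta'=\prod_{e\ne e_1,e_2}d\log|\xi_e|,\qquad\kappa_\varepsilon=\prod_{S\subsetneq[s],|S|\ge2}\chi(\rho_S/\varepsilon R) .$$
Since $s\ge3$ the product includes all pairs, so $\kappa_\varepsilon$ has compact support in $M$. Stokes gives
$$\int_M\kappa_\varepsilon\,dh\wedge\eta'=-\int_Mh\,d\kappa_\varepsilon\wedge\eta' .$$
The left side tends to $\int_Mdh\wedge\eta'$. On a sector $|h|\le C(1+\sum|\log\sigma_l|)$, and $d\chi(\rho_S/\varepsilon R)=O(1)\,d\log(\rho_S/R)$ is supported in $\{\rho_S\le2\varepsilon R\}$. By Step 2 the right side is bounded by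
$$C\sum_S\int\Big(1+\sum_l|\log\sigma_l|\Big)\mathbf 1_{\{\rho_S\le2\varepsilon R\}}\prod_ld\sigma_l\,d\varphi_l ,$$
summed over sectors, which tends to $0$ by dominated convergence. $\square$

## 6. Stokes' theorem with nested cutoffs

Let $n\ge2$, $\Gamma\in\mathfrak G_{n,2n-3}$, $\Omega=\bigwedge_{e\in\Gamma}\omega_e$. Put $\varepsilon_S=\varepsilon^{\,n+1-|S|}$ and
$$\chi_\varepsilon=\chi\Big(\frac1{\varepsilon R}\Big)\prod_{S\subset[n],|S|\ge2}\chi\Big(\frac{\rho_S}{\varepsilon_S}\Big).$$
On its support $r_{ij}\ge\varepsilon^{n-1}$ and $R\le1/\varepsilon$, so the support is compact in $\mathfrak C_n$. Larger sets get much larger thresholds: $\varepsilon_S/\varepsilon_{S'}\le\varepsilon$ if $S\subsetneq S'$. So when $S$ is at its threshold, a comparable collapse of a bigger $S'$ is already cut away. Since $d\Omega=0$,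
$$0=\int d(\chi_\varepsilon\Omega)=\sum_ST_S+T_\infty,\tag{6.1}$$
where $T_S$ (resp. $T_\infty$) is the integral of $d\chi(\rho_S/\varepsilon_S)\wedge\Omega$ (resp. $d\chi(1/\varepsilon R)\wedge\Omega$) times the remaining cutoffs.

**Proposition 6.1.** As $\varepsilon\to0$:

(a) $T_S\to0$ if $|S|\ge3$. For $S=\{i,j\}$, $T_S\to2\pi\int_{\mathfrak C_{n-1}}\Omega'|_{z_i=z_j}$ if exactly one edge $e$ of $\Gamma$ joins $i,j$ and $\Omega=\omega_e\wedge\Omega'$; otherwise $T_S\to0$.

(b) $T_\infty\to-2\pi\sum_{\{A,B\}}\int_{\mathfrak C_A}\Omega_A\int_{\mathfrak C_B}\Omega_B$, the sum over bipartitions with exactly one edge $e$ between $A$ and $B$, $\Omega=\omega_e\wedge\Omega_A\wedge\Omega_B$. (Integrals of forms of the wrong degree are $0$; $\int_{\mathfrak C_1}1=1$.)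

### 6.1 Estimates for $T_S$

**Step 1: find where the coefficient of $d\log\rho_S\wedge\Omega$ vanishes.** On a sector let $m=m_S=\max_{i,j\in S}m(i,j)$. By (4.1), $|w_m|\le\rho_S\le n^2|w_m|$. If $m>k$ then $\rho_S\ge1$, and there is no contribution for $\varepsilon<\frac12$. Let $m\le k$. Then
$$d\log\rho_S=\sum_{\{i,j\}\subset S}\frac{r_{ij}^2}{\rho_S^2}\cdot\frac12(\alpha_{ij}+\bar\alpha_{ij})$$
is log-smooth; its coefficients are smooth as in Step 2 of Section 5. For $l<m$ we have $d\log\rho_S|_{\sigma_l=0}\in E^{(l)}$: pairs with $m(i,j)\le l$ get coefficient $0$ because $\sigma_l\mid M_{m(i,j)\,m}$, and the other pairs have $\alpha_{ij}|_{\sigma_l=0}\in E^{(l)}$. For $m\le l\le k$ it lies in $V_{B_0}$, where $B_0\supseteq S$ is the class of $\sim_l$ containing $S$. Write $d\log\rho_S\wedge\Omega=H\,\mathrm{vol}$; there are $2n-3$ edge covectors and one more.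

* (α) $H|_{\sigma_l=0}=0$ for $l<m$. Every $V_B$ must receive exactly $2\dim A_B$ edge covectors, and Lemma 1.2 makes their product $0$.
* (β) $H|_{\sigma_l=0}=0$ for $m\le l\le k$ if $\sim_l$ has a nontrivial class $B\neq B_0$. Now $V_B$ must receive $2\dim A_B$ edge covectors; use Lemma 1.2.
* (γ) $H|_{\sigma_l=\sigma_{l'}=0}=0$ for $l<l'\le k$. By (α) and (β) assume $m\le l$ and that $\sim_{l'}$ has one nontrivial class $B'$; then $e_1,\dots,e_{l'}\subset B'$. Split $V_{B'}=V_{\le l}\oplus V''$ by indices $p\le l$ and $l<p\le l'$. At $\sigma_l=\sigma_{l'}=0$, pairs in $B'$ that are not $\sim_l$-equivalent give $a\alpha+b\bar\alpha$ with $\alpha\in A''=\mathrm{span}\{d\log w_p:l<p\le l'\}$ of coefficient sum $1$, since the coefficients with $p\le l$ vanish; $\sim_l$-equivalent pairs and $d\log\rho_S$ lie in $V_{\le l}$; pairs not inside $B'$ lie in $E^{(l')}$. A nonzero product needs exactly $2\dim A''$ edge covectors in $V''=A''\oplus\bar A''$, and these multiply to $0$ by Lemma 1.2.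

**Step 2: turn this into a bound.** Let $L=\{l\in[m,k]:\sim_l\text{ has exactly one nontrivial class}\}$. Then
$$|H|\le C\Big(\prod_{l\le k}\sigma_l+\sum_{l_0\in L}\ \prod_{l\le k,\,l\ne l_0}\sigma_l\Big)\quad\text{on }\bar U .\tag{6.2}$$
Indeed, near $x\in\bar U$ with $Z=\{l\le k:\sigma_l(x)=0\}$ expand $1=\prod_{l\in Z}(P_l+(1-P_l))$, so $H=\sum_{I\subset Z}P_I\prod_{l\in Z\setminus I}(1-P_l)H$. Terms with $|I|\ge2$ vanish by (γ), and terms $I=\{l\}$ with $l\notin L$ vanish by (α), (β). The others are $O(\prod_{Z\setminus I}\sigma_l)$ by Remark 4.3. Factors $\sigma_l$ with $l\notin Z$ are bounded below near $x$. Compactness gives (6.2).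

**Step 3: localize $T_S$ where $S$ is small and everything else has size of order one.** The form $d\chi(\rho_S/\varepsilon_S)=O(1)\,d\log\rho_S$ is supported where $|w_m|=\sigma_m\cdots\sigma_k\in[\varepsilon_S/n^2,2\varepsilon_S]$. So on $U$ the integrand of $T_S$ is bounded by $C$ times the indicator of its support times (6.2) times $|\mathrm{vol}|$. The first term of (6.2) contributes $o(1)$: Lebesgue measure of sets shrinking to a null set. In the $l_0$-term, for fixed other coordinates, $d\sigma_{l_0}/\sigma_{l_0}$ is integrated over an interval of logarithmic length at most $\log2n^2$ (as $m\le l_0\le k$), while the other coordinates carry Lebesgue measure. So its integral over the set where some coordinate $\sigma_l$ $(l\ne l_0)$ or $\tau_l$ is $<\delta'$ is at most $C\delta'$, uniformly in $\varepsilon$. Let $W_{l_0}$ be the complementary set, where all these coordinates are $\ge\delta'$, and let $S'\supseteq S$ be the nontrivial class of $\sim_{l_0}$.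

If $S'\ne S$, then on $W_{l_0}$
$$\rho_{S'}\le n^2|w_{l_0}|\le n^2\delta'^{-n}|w_m|\le2n^2\delta'^{-n}\varepsilon_S\le2n^2\delta'^{-n}\varepsilon\,\varepsilon_{S'} ,$$
so $\chi(\rho_{S'}/\varepsilon_{S'})=0$ for small $\varepsilon$, and the integrand of $T_S$ vanishes on $W_{l_0}$. This is what the nested thresholds are for.

If $S'=S$, then $e_{l_0}\subset S$ gives $m=l_0$, and I claim that on $W_{l_0}$ the configuration lies in
$$\mathcal G^S_\delta=\{r_{ij}\ge\delta\rho_S\ (i,j\in S),\ \ \delta\le r_{ij}\le\delta^{-1}\ (\{i,j\}\not\subset S)\},\qquad\delta=\delta'^n/n^2 .$$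
For $i,j\in S$: $r_{ij}\ge|w_1|\ge\delta'^n|w_{l_0}|\ge\delta'^n\rho_S/n^2$. For $\{i,j\}\not\subset S$, $m'=m(i,j)>l_0$: $|w_{m'}|$ or its inverse is a product of fewer than $n$ coordinates other than $\sigma_{l_0}$, so $|w_{m'}|\in[\delta'^n,\delta'^{-n}]$, and $|w_{m'}|\le r_{ij}\le n|w_{m'}|$.

So for each $l_0$ the part of the $l_0$-term outside $\mathcal G^S_\delta$ where the integrand is nonzero lies outside $W_{l_0}$. Hence for each fixed $\delta$
$$T_S=\int_{\mathcal G^S_\delta}(\cdots)+O(\delta^{1/n})+o_\varepsilon(1) .\tag{6.3}$$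

### 6.2 The limit of $T_S$

**Step 4: zoom in.** Fix $b\in S$. Use $\zeta_i=(z_i-z_b)/\varepsilon_S$ $(i\in S)$, $\zeta\in\mathfrak C_S$, and $z'\in\mathfrak C_{[n]/S}$ with $z'_*=z_b$, $z'_j=z_j$. This comes from a complex-linear isomorphism, so orientations multiply. On $\mathcal G^S_\delta\cap\{\varepsilon_S\le\rho_S\le2\varepsilon_S\}$ we have $1\le\rho_S(\zeta)\le2$, $|\zeta_{ij}|\ge\delta$ and $\delta\le|z'_{ij}|\le\delta^{-1}$. So everything takes place in a fixed compact subset of $\mathfrak C_S\times\mathfrak C_{[n]/S}$. There, uniformly as $\varepsilon\to0$: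

* for edges inside $S$, $\omega_e=\omega^c_e(\zeta)+d\tilde g(\varepsilon_S|\zeta_e|,\theta_e)\to\omega^c_e(\zeta)$, since $d\tilde g$ is $r$ times a bounded combination of $d\log r,d\theta$;
* for the other edges, $\omega_e$ is evaluated at $z'_e+\varepsilon_S(\text{linear in }\zeta)$, so $\omega_e\to\omega_e(z')$, with no $d\zeta$-component in the limit;
* $d\chi(\rho_S/\varepsilon_S)=d\chi(\rho_S(\zeta))$, and all other cutoffs are $1$ for small $\varepsilon$: for $S'\subsetneq S$, $\rho_{S'}\ge\delta\varepsilon_S\ge2\varepsilon\,\varepsilon_S\ge2\varepsilon_{S'}$; for $S'\not\subset S$, $\rho_{S'}\ge\delta\ge2\varepsilon_{S'}$; and $R$ is bounded;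
* the indicator of $\mathcal G^S_\delta$ converges to that of $\{|\zeta_{ij}|\ge\delta\rho_S(\zeta)\}\times\{\delta\le|z'_{ij}|\le\delta^{-1}\}$ off the null set where some $|z'_{ij}|\in\{\delta,\delta^{-1}\}$.

So the integral in (6.3) tends to $\pm$ the product of $\int d\chi(\rho_S(\zeta))\wedge\prod_{e\subset S}\omega^c_e$ over $\{|\zeta_{ij}|\ge\delta\rho_S\}$ and $\int\prod_{e\not\subset S}\omega_e$ over $\{\delta\le|z'_{ij}|\le\delta^{-1}\}$. By degree this is $0$ unless exactly $2|S|-3$ edges lie inside $S$; then $2(n-|S|)=\dim_{\mathbb R}\mathfrak C_{[n]/S}$ edges remain. As $\delta\to0$ the second factor converges by Proposition 4.4; the first converges by Lemma 5.1 if $|S|\ge3$, and trivially if $|S|=2$. Letting first $\varepsilon\to0$ and then $\delta\to0$ in (6.3),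
$$\lim_{\varepsilon\to0}T_S=\pm\int_{\mathfrak C_S}d\chi(\rho_S)\wedge\prod_{e\subset S}\omega^c_e\cdot\int_{\mathfrak C_{[n]/S}}\prod_{e\not\subset S}\omega_e .$$
For $|S|\ge3$ the first factor is $0$ by Lemma 5.1. For $|S|=2$ exactly one edge must join $i,j$; the first factor is $\int d\chi(r)\wedge(d\theta+c\,d\log r)=2\pi$, and the sign is $+$ if $\Omega=\omega_e\wedge\Omega'$. This proves (a).

### 6.3 The limit of $T_\infty$

**Step 5: bound the integrand near infinity.** The form $d\chi(1/\varepsilon R)$ is supported in $R\in[\frac1{2\varepsilon},\frac1\varepsilon]$. On sectors with $k=n-1$, $R\le n^2$: no contribution for small $\varepsilon$. Let $k<n-1$. Then $R=v/(\tau_{k+1}\cdots\tau_{n-1})$ with $v^2=\sum_{i<j}|z_{ij}/w_{n-1}|^2$ smooth, $v\ge\frac12$ on $N$ and $1\le v\le n^2$ on $U$. So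
$$-d\log R=\sum_{q>k}\frac{d\tau_q}{\tau_q}-d\log v .$$
At $\sigma_l=0$ $(l\le k)$ the forms $d\tau_q$ and $d\log v$ lie in $E^{(l)}$. For $v$: it is a function of the $M_{p,n-1}e^{\mathrm i(\theta_p-\theta_{n-1})}$, whose differentials have all coefficients divisible by $\sigma_l$ if $p\le l$ and lie in $E^{(l)}$ if $p>l$, by (4.2). As in (α), the coefficients of $d\tau_q\wedge\Omega$ and $d\log v\wedge\Omega$ vanish at every $\sigma_l=0$, so they are $O(\prod_{l\le k}\sigma_l)$. Hence the integrand of $T_\infty$ is bounded by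
$$C\sum_{l_0>k}\frac{d\tau_{l_0}}{\tau_{l_0}}\prod_{l>k,\,l\ne l_0}d\tau_l\prod_{l\le k}d\sigma_l\prod_ld\theta_l\quad\text{on }\{\tau_{k+1}\cdots\tau_{n-1}\in[\varepsilon,2n^2\varepsilon]\} .\tag{6.4}$$

**Step 6: localize to separated clusters.** In the $l_0$-term $\tau_{l_0}$ runs over an interval of bounded logarithmic length, so the part where some $\sigma_l$, or some $\tau_l$ with $l\ne l_0$, is $<\delta'$ is at most $C\delta'$. On the rest let $\mathcal B$ be the partition of $[n]$ into the classes generated by $e_1,\dots,e_{l_0-1}$. It has at least $2$ blocks, as $l_0\le n-1$. Put $\delta=\delta'^n/2n^2$. Inside blocks $m'=m(i,j)<l_0$ and $|w_{m'}|\in[\delta'^n,\delta'^{-n}]$, so $\delta\le r_{ij}\le\delta^{-1}$. Across blocks $m'\ge l_0$ and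
$$r_{ij}\ge|w_{l_0}|\ge\delta'^n|w_{n-1}|\ge\delta'^nR/n^2\ge\delta/\varepsilon .$$
Let $\mathcal G^{\mathcal B}_\delta$ be the set defined by these inequalities for $r_{ij}$. For small $\varepsilon$ these sets are disjoint for different $\mathcal B$, so
$$T_\infty=\sum_{\mathcal B}\int_{\mathcal G^{\mathcal B}_\delta}(\cdots)+O(\delta^{1/n}) .\tag{6.5}$$

**Step 7: zoom out.** On $\mathcal G^{\mathcal B}_\delta$, with $q\ge2$ blocks, use $y^B\in\mathfrak C_B$ (positions relative to a base point $z_B$ of the block) and $\zeta_B=\varepsilon z_B$, $\zeta\in\mathfrak C_q$. On the support $\delta\le|y_{ij}|\le\delta^{-1}$ and $\delta\le|\zeta_B-\zeta_{B'}|\le1$: a compact set. Uniformly as $\varepsilon\to0$: inside edges keep $\omega_e(y)$. For across edges $\varepsilon z_e=\zeta_B-\zeta_{B'}+O(\varepsilon)$, so $\varrho_e\to0$ in $C^1$; hence $d\log(1+\varrho_e)\to0$, and $dg=g_\varrho\,d\varrho+g_\theta\,d\theta\to0$ because $g_\theta=O(\varrho)$. Thus $\omega_e\to d\arg(\zeta_B-\zeta_{B'})$. Also $\varepsilon R\to\hat\rho(\zeta)$ in $C^1$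 with $\hat\rho^2=\sum_{i<j}|\zeta_{B(i)}-\zeta_{B(j)}|^2$, where $B(i)$ is the block of $i$. The other cutoffs are $1$, as $\rho_S\ge\delta$. The indicator converges almost everywhere to that of $\{\delta\le|y_{ij}|\le\delta^{-1}\}\times\{|\zeta_B-\zeta_{B'}|\ge\delta\}$. The limit form vanishes by degree unless there are exactly $2q-3$ across edges and $2|B|-2$ edges inside each block. Letting $\varepsilon\to0$, then $\delta\to0$, the contribution of $\mathcal B$ tends to
$$\pm\prod_B\int_{\mathfrak C_B}\Omega_B\cdot\int_{\mathfrak C_q}d\chi(1/\hat\rho)\wedge\prod_{\text{across}}d\arg ,$$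
with absolute convergence by Proposition 4.4 and, for $q\ge3$, Lemma 5.1 with $c=0$, $\psi(\rho)=\chi(1/\rho)$. For $q\ge3$ the last factor is $0$ by that lemma. For $q=2$ it is $\int d\chi(1/\hat\rho)\wedge d\arg\zeta=-2\pi$, because $\chi(1/\hat\rho)$ falls from $1$ to $0$ as $|\zeta|$ grows; the sign is $+$ for $\Omega=\omega_e\wedge\Omega_A\wedge\Omega_B$. This proves (b) and Proposition 6.1. $\square$

### 6.4 Proof of Theorem A

Convergence is Proposition 4.4. For the relations apply (6.1) and Proposition 6.1 to the part of $\Theta_n$ of form degree $2n-3$.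

For a pair $\{i,j\}$ the terms with exactly one edge between $i$ and $j$ are $\frac1{2\pi}(\omega_{ij}e_{ij}+\omega_{ji}e_{ji})\,\Theta'$, with $\Theta'$ the product of the factors of the other pairs, taken in form degree $2n-4$. This degree is even, so moving $e_{ij}$ past the forms costs no sign. On $z_i=z_j$,
$$\Big(1+\frac{\omega_{*b}e_{ib}}{2\pi}\Big)\Big(1+\frac{\omega_{*b}e_{jb}}{2\pi}\Big)=1+\frac{\omega_{*b}(e_{ib}+e_{jb})}{2\pi},$$
since $\omega_{*b}\wedge\omega_{*b}=0$; likewise for $e_{bi},e_{bj}$. So $\Theta'|_{z_i=z_j}=\mathrm{sub}_{ij}(\Theta_{n-1})$, and the limit of these terms is $D_{ij}\,\mathrm{sub}_{ij}(\mathsf F'_{n-1})$. In the same way $T_\infty\to-\sum_{\{A,B\}}D_{AB}\mathsf F'_A\mathsf F'_B$. The terms with $|S|\ge3$ vanish in the limit. Hence (3.1) holds for $\mathsf F'$, and by Section 3, $F$ is an $\mathcal L_\infty$-automorphism of $\mathcal T_{poly}(V)$ for every $V$. It is universal by construction. $\blacksquare$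

## 7. The $K_4$ coefficient is a homotopy invariant

**Step 1: the shape of the homotopy equation.** The $dt$-component of the morphism equation for $F(t)+dt\,h(t)$ reads
$$\dot F_n=\sum_{A\sqcup B=[n]}\pm Q(F_A,h_B)+\sum_{i<j}\pm h_{n-1}(Q(\gamma_i,\gamma_j),\dots),\tag{7.1}$$
where $h_n$ has degree $1-2n$, hence uses graphs with $n$ vertices and $2n-1$ edges. We allow graphs with loops, with generators $e_{aa}\mapsto\Delta_{aa}$. Only the shape of (7.1) will be used, not its signs. So other versions of homotopy are covered as well. In the gauge version $F^1=\exp([\hat Q,\mathsf H])F^0$, with $\hat Q$ the codifferential and $\mathsf H$ a universal coderivation, take $F(t)=\exp(t[\hat Q,\mathsf H])F^0$; then $\dot F=\hat Q(\mathsf HF)+(\mathsf HF)\hat Q$. And a formula $F^1-F^0=\hat Q\mathsf H+\mathsf H\hat Q$ with $\mathsf H$ an $(F^0,F^1)$-coderivation has an arity-$4$ part of the same shape as the right side of (7.1).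

**Step 2: operators determine graph coefficients.** This lets us pass from operators to the exterior algebra. Let $\Gamma$ have $N$ distinct directed edges, loops allowed. Take $V=\mathbb R^{E(\Gamma)}$ in degree $0$ and
$$\gamma_i=\prod_{e\text{ out of }i}\psi_e\prod_{e\text{ into }i}x^e .$$
Let $\Gamma'$ have $N$ distinct directed edges. A nonzero constant term of $\Phi_{\Gamma'}(\gamma_1,\dots,\gamma_n)$ requires each of the $2N$ variables to be differentiated exactly once, at the vertex where it sits. So it comes from an assignment of indices $E(\Gamma')\to E(\Gamma)$ that is bijective and preserves tails and heads. Since the directed edges of each graph are distinct, this forces $\Gamma'=\Gamma$; there is then exactly one assignment, with value $\pm1$. Graphs with a repeated directed edge act by $0$. So (7.1) for all $V$ is equivalent to an identity in the exterior algebra on all $e_{ab}$, $a,b\in[n]$.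

**Step 3: the invariant.** Forget directions: let $\pi$ be the algebra map from the exterior algebra on $e_{ab}$ ($a,b\in[4]$) to that on $\bar e_{ab}=\bar e_{ba}$ with $e_{ab}\mapsto\bar e_{ab}$.

**Definition 7.1.** For a universal arity-$4$ operator $O$ let $\kappa(O)$ be the coefficient of $\bar e_{12}\bar e_{13}\bar e_{14}\bar e_{23}\bar e_{24}\bar e_{34}$ in $\pi$ of its graph element.

For the graph element $e_{21}e_{13}e_{14}e_{23}e_{24}e_{34}$, for instance, $\kappa=1$; if it also has a summand with a double edge or a loop, that summand does not matter.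

**Lemma 7.2.** $\kappa(F_4)$ is invariant under universal homotopy.

*Proof.* Apply $\kappa$ to (7.1) with $n=4$. The terms $Q(F_A,h_B)$ correspond to $\pm D_{AB}\mathsf F_A\mathsf h_B$, whose graphs have exactly one edge between $A$ and $B$. In $K_4$ there are $|A||B|\ge3$ edges between $A$ and $B$, so these terms have $\kappa=0$.

The terms with $h_3$, on vertices $*,p,q$, correspond to $\pm\mathrm{sub}_{ij}(\mathsf h_3)D_{ij}$, where on loops $\mathrm{sub}_{ij}(e_{**})=e_{ii}+e_{jj}+e_{ij}+e_{ji}$ by Leibniz. The map $\pi\circ\mathrm{sub}_{ij}$ factors through $\pi(\mathsf h_3)$ via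
$$\bar e_{*p}\mapsto\bar e_{ip}+\bar e_{jp},\qquad\bar e_{**}\mapsto\bar e_{ii}+\bar e_{jj}+2\bar e_{ij} .$$
There are only three non-loop generators on three vertices, and $\pi(\mathsf h_3)$ has degree $5$; so each of its monomials contains loops. Multiplication by $\pi(D_{ij})=2\bar e_{ij}$ kills the part $2\bar e_{ij}$ of the image of $\bar e_{**}$. So every surviving monomial contains a loop and is not $K_4$. Thus $\kappa(\dot F_4)=0$; integrate over $t$. $\square$

For the identity $\kappa=0$. For $F$ defined by an admissible $\omega$, summing over the $64$ orientations of $K_4$,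
$$\kappa(F_4)=(2\pi)^{-6}\int_{\mathfrak C_4}\prod_{i<j}(\omega_{ij}+\omega_{ji})=64\,(2\pi)^{-6}\int_{\mathfrak C_4}\prod_{i<j}\omega^{sym}_{ij},\tag{7.2}$$
where $\omega^{sym}$ is the average of $\omega$ and its pullback under $z\mapsto-z$. It is admissible with the same residue. So we may assume $\omega$ even and must compute one six-dimensional integral.

## 8. Interpolation from the angle form and the boundary term at total collision

Let $\omega=d\theta+df$ be admissible and invariant under $z\mapsto-z$, with $f=c\ell+g$ normalized by $f\to0$ as $r\to\infty$. Then $f(-z)-f(z)$ is constant, hence $0$: $f$ is even. Near $r=0$, $f=c\log r+k_0+O(r)$.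

The natural approach is to interpolate between $\omega$ and the angle form, for which everything is zero. For $s\in[0,1]$ let $\omega^{(s)}=d\theta+s\,df$, admissible with residue $sc$. Number the edges $12,13,14,23,24,34$ of $K_4$ by $1,\dots,6$ and put
$$\Omega_s=\prod_e\omega^{(s)}_e,\qquad\Omega^e_s=\prod_{e'\ne e}\omega^{(s)}_{e'},\qquad\beta_s=\sum_e(-1)^{e-1}f_e\,\Omega^e_s,\qquad d\beta_s=\partial_s\Omega_s .\tag{8.1}$$
So the derivative of the weight is the integral of an exact form. If $f$ were smooth at $r=0$ one would expect no boundary contribution, hence a constant weight, equal to its value $0$ at the angle form. For $c\ne0$ this stops at one exact point: $f\sim c\log r$ is unbounded at the total collision $R\to0$. We isolate that contribution and show that all others vanish.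

Let $I(s)=\int_{\mathfrak C_4}\Omega_s$ and $I_\varepsilon(s)=\int_{R\ge\varepsilon}\Omega_s$. The form $\Omega_s$ is polynomial in $s$ of degree at most $6$. By Proposition 4.4 for seven values of $s$ and interpolation, its coefficient forms are absolutely integrable. So $I,I_\varepsilon$ are polynomials in $s$ and $I_\varepsilon\to I$ coefficientwise as $\varepsilon\to0$. Also $I(0)=0$ by Proposition 1.1.

### 8.1 Only the total collision contributes

Let $\Sigma_\varepsilon=\{R=\varepsilon\}$, oriented so that $dR$ followed by $\Sigma_\varepsilon$ is positive.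

**Proposition 8.1.** $I'_\varepsilon(s)=-\int_{\Sigma_\varepsilon}\beta_s$ for $0<\varepsilon<1$.

*Proof.* On $\{R\ge\varepsilon\}$ use the compactly supported cutoff $\eta_\nu=\chi(\frac1{\nu R})\prod_{S\subsetneq[4],|S|\ge2}\chi(\rho_S/\nu)$, $\nu\to0$. Stokes gives
$$\int_{R\ge\varepsilon}\eta_\nu\,d\beta_s+\int_{R\ge\varepsilon}d\eta_\nu\wedge\beta_s=-\int_{\Sigma_\varepsilon}\eta_\nu\beta_s .$$
The first term tends to $I'_\varepsilon(s)$. The right side tends to $-\int_{\Sigma_\varepsilon}\beta_s$, which converges absolutely by Section 8.2. It remains to show that the second term tends to $0$. On each sector $|f_e|\le C(1+\sum_{l\le k}|\log\sigma_l|)$: if $m(i,j)\le k$ then $r_{ij}=\sigma_m\cdots\sigma_k|u_{ij}|$, and if $m(i,j)>k$ then $\varrho_{ij}$, hence $f_{ij}$, is bounded.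

**Step 1: partial collisions give nothing.** Consider the terms with $d\chi(\rho_S/\nu)$, $S\subsetneq[4]$. Let $d\log\rho_S\wedge\Omega^e_s=H\,\mathrm{vol}$. Only sectors with $m=m_S\le k$ contribute for $\nu<\frac12$. I claim $H|_{\sigma_l=0}=0$ for $l\le\min(k,2)$. For $l<m$ this is (α). Let $l\ge m$.

* $l=1$: then $S=\{i,j\}$ is the edge $e_1$ of the tree, and $B=S$ is the only nontrivial class. $V_B$, of dimension $2$, must receive $d\log\rho_S$ and exactly one edge covector, which can only be that of $ij$. So $e\ne ij$, and for at least one of the two other vertices $p$ both edges $ip,jp$ occur in $\Omega^e_s$. By Lemma 4.2(iii) and $\omega^{(s)}_{ip}=\omega^{(s)}_{pi}$ they restrict to the same covector, so the product is $0$.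
* $l=2$: if $\sim_2$ has two nontrivial classes use (β). If there is one class $B$, $|B|=3$, then $V_B$, of dimension $4$, must receive $d\log\rho_S$ and all three edges of $B$. The two remaining edges of $\Omega^e_s$ join $B$ to the fourth vertex and restrict to the same covector by Lemma 4.2(iii), so the product is $0$.

On $R\ge\varepsilon$ we have $\sigma_3\ge\varepsilon/16$ if $k=3$, since $R\le16|w_3|$. Hence $|H|\le C_\varepsilon\prod_{l\le k}\sigma_l$ there, and the term is at most
$$C_\varepsilon\int\Big(1+\sum_{l\le k}|\log\sigma_l|\Big)\mathbf 1_{\{\sigma_m\cdots\sigma_k\le2\nu\}}\prod d\sigma\,d\tau\,d\theta\ \longrightarrow\ 0 .$$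

**Step 2: infinity gives nothing.** Consider the term with $d\chi(1/\nu R)$. The bound (6.4), with $\nu$ for $\varepsilon$, holds with the extra factor $1+\sum_{l\le k}|\log\sigma_l|$, which does not involve $\tau_{l_0}$. So the error in (6.5) becomes $O(\delta'(1+|\log\delta'|))$. On $\mathcal G^{\mathcal B}_\delta$ the integrand converges uniformly on a fixed compact set, with limits as in Section 6.3; moreover $f_e=f_e(y)$ for inside edges and $f_e\to0$ for across edges. If $\mathcal B$ has a block with $|B|=2$ or $3$, a nonzero limit form would need $2|B|-2=2$ or $4$ edges inside $B$, but $K_4$ has only $1$ or $3$; so the limit is $0$. If all blocks are singletons, all $f_e\to0$ and the limit is $0$. Letting $\nu\to0$, then $\delta'\to0$, the term tends to $0$. $\square$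

### 8.2 The limit $\varepsilon\to0$

**Step 3: coordinates on $\Sigma_\varepsilon$.** For $\varepsilon<1$ only sectors with $k=3$ meet $\Sigma_\varepsilon$, because $R\ge|w_3|$. There $|w_3|=\sigma_3$, and the $u_{ij}$ and $v=R/\sigma_3$ depend only on $\sigma_1,\sigma_2,\theta$; the sector is a product $U'\times(0,1]_{\sigma_3}$. Since $d\log R=\lambda_3+d\log v$, in $\mathrm{vol}$ the factor $\lambda_3$ may be replaced by $d\log R$. So a $5$-form $\mu$ with $d\log R\wedge\mu=h\,\mathrm{vol}$ restricts to $\Sigma_\varepsilon$ with density $\pm h|_{\sigma_3=\varepsilon/v}/(\sigma_1\sigma_2)$ with respect to $d\sigma_1d\sigma_2d\theta_1d\theta_2d\theta_3$.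

**Step 4: replace the integrand by its homogeneous limit.** Let $d\log R\wedge\Omega^e_s=H^e\,\mathrm{vol}$. By (α) for $S=[4]$, $m=3$, $H^e=0$ at $\sigma_1=0$ and at $\sigma_2=0$. By Remark 4.3, applied to $H^e$ and to $H^e-H^e|_{\sigma_3=0}$,
$$|H^e|\le C\sigma_1\sigma_2,\qquad|H^e-H^e|_{\sigma_3=0}|\le C\sigma_1\sigma_2\sigma_3 .$$
By Lemma 4.2(ii) with $l=3$, and since the coefficients of $\alpha_{ij}$ do not involve $\sigma_3$, $H^e|_{\sigma_3=0}$ is the corresponding coefficient for
$$\Omega^e_{hom}=\prod_{e'\ne e}\omega^{sc}_{e'},\qquad\omega^\kappa_e:=d\theta_e+\kappa\,d\log r_e .$$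
Let $\hat r_e=r_e/R$. On $\Sigma_\varepsilon$ we have $f_e=c\log\varepsilon+c\log\hat r_e+k_0+O(\varepsilon)$ and $|\log\hat r_e|\le C(1+|\log\sigma_1|+|\log\sigma_2|)$. The forms $\omega^\kappa_e$ are scale invariant, so identifying $\Sigma_\varepsilon$ with $\Sigma_1$ by scaling,
$$\int_{\Sigma_\varepsilon}\beta_s=(c\log\varepsilon+k_0)\int_{\Sigma_1}\Psi_{sc}+c\int_{\Sigma_1}\sum_e(-1)^{e-1}\log\hat r_e\,\Omega^e_{hom}+O(\varepsilon|\log\varepsilon|),\tag{8.2}$$
all absolutely convergent, with $\Psi_\kappa=\sum_e(-1)^{e-1}\prod_{e'\ne e}\omega^\kappa_{e'}$.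

**Step 5: the dangerous coefficient is zero.** I claim $\Psi_\kappa=0$ pointwise, which removes the term $\log\varepsilon$. With $E$ the scaling field, $\iota_E\omega^\kappa_e=\kappa$, so $\iota_E\prod_e\omega^\kappa_e=\kappa\Psi_\kappa$. But $\prod_e\omega^\kappa_e=0$ by Proposition 1.3. So $\kappa\Psi_\kappa=0$ for all $\kappa\in\mathbb C$; as $\Psi_\kappa$ is polynomial in $\kappa$, $\Psi_\kappa=0$ for all $\kappa$, including $0$.

For $c=0$ the right side of (8.2) now tends to $0$: this is the interpolation argument, and it shows $C_{K_4}=0$ for even admissible propagators with residue $0$. For $c\ne0$ the second term stays.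

**Step 6: use symmetry to keep one edge.** Since $\Psi_{sc}=0$, we may replace $\hat r_e$ by $r_e/\varphi$ with $\varphi=(\prod_er_e)^{1/6}$. A transposition of points permutes the edges of $K_4$ evenly (for $(12)$: $13\leftrightarrow23$, $14\leftrightarrow24$), preserves $R$ and the orientation, and $\omega^\kappa_{ij}=\omega^\kappa_{ji}$. So by $S_4$-symmetry the six summands have equal integrals. With $I'_\varepsilon\to I'$,
$$I'(s)=-c\,Y(s),\qquad Y(s)=6\int_{\Sigma_1}\log\frac{r_{12}}\varphi\ \omega_{13}\omega_{14}\omega_{23}\omega_{24}\omega_{34}\quad(\omega=\omega^{sc}).\tag{8.3}$$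

**Step 7: integrate out the rotation.** Normalize $\xi_3=0$, $\xi_4=1$, $\xi_1=z$, $\xi_2=w$, and let $\theta=\arg(z_4-z_3)$. As in (5.1) with $pq=34$, the form in (8.3) equals $d\theta\wedge\tilde\omega_{13}\tilde\omega_{14}\tilde\omega_{23}\tilde\omega_{24}$ on $\Sigma_1\cong S^1\times M$; moving $\omega_{34}$ past four $1$-forms costs no sign. The orientation is $d\theta$ followed by the complex orientation of $M$, because $\mathfrak C_4\cong\mathbb C^*\times M$ as complex manifolds and $R=|z_{34}|\rho(\xi)$, where $\rho(\xi)$ denotes $R$ evaluated at $\xi$. With $a,b$ belonging to the residue $sc$,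
$$\tilde\omega_{13}\tilde\omega_{14}=ab\Big(\frac1{z(\bar z-1)}-\frac1{\bar z(z-1)}\Big)dz\wedge d\bar z=ab\,\frac{2\mathrm iy}{|z|^2|z-1|^2}\,(-2\mathrm i)\,dx\,dy=4ab\,\nu(z),$$
$$\nu=\frac{y\,dx\,dy}{|z|^2|z-1|^2}=d\log|z|\wedge d\log|1-z| ,\qquad 4ab=1+s^2c^2 ;$$
the second expression for $\nu$ is the case $a=b=\frac12$. The same holds for $\tilde\omega_{23}\tilde\omega_{24}$ and $w$.

**Step 8: integrability of the pieces.** We want to split the logarithm. The density $\mathsf n=y/(|z|^2|z-1|^2)$ lies in $L^p(\mathbb C)$ for $1\le p<2$: it is $O(1/|z|)$ at $0$, similarly at $1$, and $O(|z|^{-3})$ at $\infty$. Also $\mathsf n$ times logarithms is integrable. Split $\log|\cdot|=k_1+k_2$ with $k_1\in L^3$ supported in the unit disc and $k_2=\max(\log|\cdot|,0)$. Then $|k_1|*|\mathsf n|$ is bounded and $k_1*\mathsf n$ is continuous, as convolutions of $L^3$ with $L^{3/2}$; and $0\le k_2(z-w)\le\log(1+|z|)+\log(1+|w|)$, so the $k_2$-part is continuous by dominated convergence. So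
$$\mathcal U(z)=\int\log|z-w|\,\nu(w)$$
is continuous, $\int\big|\log|z-w|\big|\,|\nu(w)|\le C(1+\log(1+|z|))$, and $\log|z-w|$ is integrable against $|\nu(z)||\nu(w)|$.

**Step 9: assemble.** We have
$$\log\frac{r_{12}}\varphi=\log|z-w|-\tfrac16\big(\log|z-w|+\log|z|+\log|z-1|+\log|w|+\log|w-1|\big),$$
and $\int\nu=0$ because $\mathsf n$ is odd in $y$. So the one-variable logarithms integrate to $0$, and
$$Y(s)=6\cdot2\pi\cdot\tfrac56\,(1+s^2c^2)^2J=10\pi(1+s^2c^2)^2J,\qquad J=\iint\log|z-w|\,\nu(z)\nu(w).$$
With $I(0)=0$ and (8.3),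
$$I(1)=-10\pi J\int_0^1c(1+s^2c^2)^2\,ds=-10\pi J\Big(c+\tfrac23c^3+\tfrac15c^5\Big).\tag{8.4}$$

## 9. The Bloch–Wigner function and $\zeta(3)$

**Proposition 9.1.** $J=-\frac{3\pi^2}2\zeta(3)$.

*Proof.* Let $D(z)=\mathrm{Im}\,\mathrm{Li}_2(z)+\arg(1-z)\log|z|$ be the Bloch–Wigner function. We use the standard facts: $D$ is continuous on $\mathbb P^1(\mathbb C)$, real-analytic off $\{0,1,\infty\}$, $D(1/z)=-D(z)$, $D(\infty)=0$, and $dD=\log|z|\,d\arg(1-z)-\log|1-z|\,d\arg z$.

**Step 1: identify the potential $\mathcal U$ with $-\pi D$.** For holomorphic $h$, $*d\log|h|=d\arg h$ and $*d\arg h=-d\log|h|$. So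
$$d{*}dD=d\big(-\log|z|\,d\log|1-z|+\log|1-z|\,d\log|z|\big)=-2\nu ,$$
that is, $\Delta D=-2\mathsf n$ off $\{0,1\}$. The function $\mathcal U$ is continuous with $\Delta\mathcal U=2\pi\mathsf n$ off $\{0,1\}$. So $\mathcal U+\pi D$ is continuous on $\mathbb C$ and harmonic off two points, which are removable.

*$\mathcal U$ tends to $0$ at infinity.* As $\int\nu=0$, $\mathcal U(z)=\int\log|1-\frac wz|\,\nu(w)$. The part $|w|<|z|/2$ is $O\big(|z|^{-1}\int_{|w|<|z|/2}|w||\nu|\big)=O(\log|z|/|z|)$, since $|w||\mathsf n(w)|$ is integrable near $0$ and $1$ and $O(|w|^{-2})$ at infinity. For $|w|\ge|z|/2\ge2$ we have $|w-1|\ge|w|/2$, so $|\mathsf n(w)|\le4|w|^{-3}$; with $w=zt$ this part is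
$$O\Big(|z|^{-1}\int_{|t|\ge1/2}\big|\log|1-t|\big|\,|t|^{-3}\,d^2t\Big)=O(|z|^{-1}).$$

So $\mathcal U+\pi D$ is harmonic on $\mathbb C$ and tends to $0$ at infinity. By Liouville's theorem $\mathcal U=-\pi D$, and
$$J=\int\mathcal U\,\nu=-\pi\int D\,\nu .$$

**Step 2: compute $\int D\nu$ by Fourier series.** Under the orientation-preserving map $z\mapsto1/z$ both $D$ and $\nu$ change sign: for $\nu$, $\log|z|$ becomes $-\log|z|$ and $\log|1-z|$ becomes $\log|1-z|-\log|z|$. So $\int D\nu=2\int_{|z|<1}D\nu$. For $z=re^{\mathrm i\phi}$, $r<1$,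
$$D=\sum_{n\ge1}r^n\Big(\frac1{n^2}-\frac{\log r}n\Big)\sin n\phi .$$
Since $\log|1-z|=-\sum r^n\cos n\phi/n$,
$$\nu=\frac{dr}r\wedge\partial_\phi\log|1-z|\,d\phi=\sum_{n\ge1}r^{n-1}\sin n\phi\,dr\,d\phi .$$
By Parseval for each $r<1$, and monotone convergence (all terms are positive),
$$\int_{|z|<1}D\nu=\pi\sum_n\int_0^1r^{2n-1}\Big(\frac1{n^2}-\frac{\log r}n\Big)dr=\pi\sum_n\Big(\frac1{2n^3}+\frac1{4n^3}\Big)=\frac{3\pi}4\zeta(3).$$
So $\int D\nu=\frac{3\pi}2\zeta(3)$ and $J=-\frac{3\pi^2}2\zeta(3)$. $\square$

**Proof of Theorem B.** By (8.4), for even admissible $\omega$ of residue $c$,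
$$I(1)=15\pi^3\zeta(3)\Big(c+\tfrac23c^3+\tfrac15c^5\Big).$$
Since $C_{K_4}=I(1)/(2\pi)^6$, and the orientation is immaterial because $\omega_{ij}=\omega_{ji}$, this is Theorem B.1. For any admissible $\omega$ of residue $c$, (7.2) applied with $\omega^{sym}$ gives
$$\kappa(F_4)=\frac{\zeta(3)}{\pi^3}\,c\,(3c^4+10c^2+15).\tag{9.1}$$
If this is nonzero, then $F$ is not universally homotopic to $\mathrm{Id}$ by Lemma 7.2, whose proof allows loops. This is Theorem B.2. By the same lemma, admissible propagators with different values of $c(3c^4+10c^2+15)$ give universally non-homotopic automorphisms. $\blacksquare$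

**The propagator (1.2).** Here $c=-\mathrm i$, $g=0$, and $\omega$ is even. Since $c^3=\mathrm i$ and $c^5=-\mathrm i$,
$$c+\tfrac23c^3+\tfrac15c^5=\mathrm i\Big(-1+\tfrac23-\tfrac15\Big)=-\tfrac8{15}\mathrm i,\qquad I(1)=-8\mathrm i\pi^3\zeta(3),$$
$$C_{K_4}=\frac{\zeta(3)}{8\pi^3\mathrm i}=-\frac{\zeta(3)}{(2\pi\mathrm i)^3}\ne0,\qquad\kappa(F_4)=64\,C_{K_4}\ne0 .$$
By Section 2.5, $F_2=F_3=0$, and $F_4$ is the sum of $C_\Gamma\Phi_\Gamma$ over the $64$ orientations of $K_4$, all with this coefficient when the edges are ordered $12,13,14,23,24,34$. Convergence of all weights is Proposition 4.4, the automorphism property is Theorem A, and homotopy non-triviality is Theorem B.2. This proves the conjecture. $\blacksquare$
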